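\title{Gorenstein flat modules are closed under pure submodules and pure quotients}

\begin{abstract}
We prove that over every associative ring with identity the class of Gorenstein flat left modules is closed under pure submodules and pure quotients. The proof rests on a characterization: a module $X$ is Gorenstein flat if and only if its character module is Gorenstein injective and every map from a finitely presented module to $X$ factors through a countably presented module that has a coresolution by countably presented flat modules, exact after tensoring with any injective right module. The argument works with the injective modules replaced by any class of right modules that contains them and is closed under products, and it also gives closure under extensions, kernels of epimorphisms, direct sums, direct summands and direct limits.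
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is an associative ring with identity, ``module'' means left $R$-module unless the contrary is stated, $\otimes$ means $\otimes_R$, and complexes are indexed cohomologically.

A module $M$ is \emph{Gorenstein flat} if there is an acyclic complex $F$ of flat modules such that $I\otimes F$ is acyclic for every injective right module $I$, and $M$ is isomorphic to the cokernel of one of the differentials of $F$. After a shift, $M=\operatorname{coker}(F^{-2}\to F^{-1})$, and $F$ splits into two halves,
\[
\cdots\to F^{-2}\to F^{-1}\to M\to0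
\qquad\text{and}\qquad
0\to M\to F^0\to F^1\to\cdots .
\]
The left half is a flat resolution of $M$, and the condition on it says that $\operatorname{Tor}_i^R(I,M)=0$ for $i\ge1$: injective modules cannot tell $M$ from a flat module. The right half is a coresolution of $M$ by flat modules. A general module has no such coresolution, and no standard construction produces one.

\begin{example}\label{ex:first}
(a) A flat module $M$ is Gorenstein flat: use the complex $0\to M\xrightarrow{\,1\,}M\to0$.

(b) Over $\mathbb Z$ a Gorenstein flat module embeds in the torsion-free group $F^0$, so it is torsion-free, that is, flat.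

(c) Over $R=\mathbb Z/4$ the module $\mathbb Z/2$ is not flat, since $\mathbb Z/2\otimes 2R\to\mathbb Z/2\otimes R$ is the zero map on a nonzero group. It is the cokernel of each differential in the acyclic complex $\cdots\to R\xrightarrow{2}R\xrightarrow{2}R\to\cdots$. If $I$ is injective and $y\in I$ satisfies $2y=0$, then the map $2R\to I$, $2\mapsto y$, extends to $R$, so $y\in2I$. Hence the complex stays acyclic under $I\otimes-$, and $\mathbb Z/2$ is Gorenstein flat.
\end{example}

A submodule $N\subseteq M$ is \emph{pure} if $A\otimes N\to A\otimes M$ is injective for every right module $A$. Then $M/N$ is a \emph{pure quotient} of $M$, and the sequence $0\to N\to M\to M/N\to0$ is \emph{pure exact}. A class $\mathcal C$ of modules is \emph{closed under pure submodules and pure quotients} if $N$ and $M/N$ lie in $\mathcal C$ whenever $M\in\mathcal C$ and $N\subseteq M$ is pure. The flat modules form such a class: if $M$ is flat and $Q=M/N$ with $N$ pure, then $\operatorname{Tor}_1^R(A,Q)=\ker(A\otimes N\to A\otimes M)=0$ for all $A$, so $Q$ is flat, and then $\operatorname{Tor}_1^R(A,N)\cong\operatorname{Tor}_2^R(A,Q)=0$. Purity cannot be dropped: over $\mathbb Z$,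 the quotient $\mathbb Z/2$ of $\mathbb Z$ is not Gorenstein flat, by Example~\ref{ex:first}(b). It is natural to ask whether this property of flat modules survives the passage to Gorenstein flat modules.

\begin{quote}
\emph{Is the class of Gorenstein flat left $R$-modules closed under pure submodules and pure quotients for every ring $R$?}
\end{quote}

By a theorem of Holm, the answer is yes when $R$ is right coherent. The question for a general ring is posed by Emmanouil and Ren \cite{ER}. We show that no hypothesis on the ring is needed.

\begin{theorem}\label{thm:main}
Over any ring $R$, the class of Gorenstein flat left $R$-modules is closed under pure submodules and pure quotients.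
\end{theorem}

To see why one would guess this answer, and where the difficulty lies, pass to character modules, $M^+=\operatorname{Hom}_{\mathbb Z}(M,\mathbb Q/\mathbb Z)$. A right module $W$ is \emph{Gorenstein injective} if it is the kernel of a differential in an acyclic complex $J$ of injective right modules such that $\operatorname{Hom}_R(I,J)$ is acyclic for every injective right module $I$. The functor $(-)^+$ turns Gorenstein flat modules into Gorenstein injective ones and pure exact sequences into split ones, and Gorenstein injectivity passes to direct summands. So if $M$ is Gorenstein flat and $N\subseteq M$ is pure, then $N^+$ and $(M/N)^+$ are Gorenstein injective. What remains is to come back from $X^+$ to $X$. An epimorphism $J\to X^+$ with $J$ injective embeds $X$ in $J^+$, but nothing forces $J^+$ to be flat; the flat coresolution of $X$ has to come from somewhere else. Our method is to show that the existence of a suitable flat coresolution of $X$ is a \emph{local} property, one that can be tested on maps from finitely presented modules to $X$. Such maps lift along pure quotients, so a local property passes to pure quotients at once.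

The proof uses only two properties of the injective right modules, so we work in the following generality. Fix a class $\mathcal U$ of right $R$-modules that contains all injective right modules and is closed under isomorphisms and arbitrary products. The phrase ``for all $U$'' always means for all $U\in\mathcal U$. A module $M$ is \emph{$\mathcal U$-Gorenstein flat}, written $M\in\mathcal{GF}_{\mathcal U}$, if it is the cokernel of a differential in an acyclic complex $F$ of flat modules with $U\otimes F$ acyclic for all $U$. The smallest admissible $\mathcal U$ is the class of injective right modules, which gives the Gorenstein flat modules. The largest is the class of all right modules, which gives the flat modules, because then $\operatorname{Tor}_1^R(A,M)=0$ for every $A$.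

A module is \emph{countably presented} if it is the cokernel of a map between countably generated free modules. Let $\mathcal B$ be the class of countably presented modules $Z$ that admit a complex $0\to Z\to G^0\to G^1\to\cdots$ with all $G^i$ countably presented and flat which becomes exact under $U\otimes-$ for all $U$. The complex itself is not required to be exact.

\begin{theorem}\label{thm:general}
Let $R$ be a ring and $\mathcal U$ a class of right $R$-modules that contains all injective right modules and is closed under isomorphisms and arbitrary products.
\begin{enumerate}
\item[(1)] If $0\to N\to M\to Q\to0$ is pure exact, then $M\in\mathcal{GF}_{\mathcal U}$ if and only if $N\in\mathcal{GF}_{\mathcal U}$ and $Q\in\mathcal{GF}_{\mathcal U}$.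
\item[(2)] $\mathcal{GF}_{\mathcal U}$ is closed under extensions, kernels of epimorphisms, direct sums, direct summands and direct limits.
\item[(3)] $X\in\mathcal{GF}_{\mathcal U}$ if and only if
\begin{enumerate}
\item[(i)] $X^+$ is Gorenstein injective,
\item[(ii)] $\operatorname{Tor}_i^R(U,X)=0$ for all $i\ge1$ and all $U\in\mathcal U$, and
\item[(iii)] every map from a finitely presented module to $X$ factors through a module in $\mathcal B$.
\end{enumerate}
If $\mathcal U$ is the class of injective right modules, then \textup{(i)} implies \textup{(ii)}.
\end{enumerate}
\end{theorem}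

The three conditions in (3) divide the work. Condition (ii) takes care of the left half of the complex. Condition (iii) will be shown to be equivalent to the existence of a flat coresolution that is exact under every $U\otimes-$ (Corollary~\ref{cor:E}); this is the main part of the paper. Condition (i) makes that coresolution exact. After the background in Section~\ref{sec:background}, Section~\ref{sec:monic} introduces the maps from which the coresolutions are built and works out the finitely presented case. Section~\ref{sec:countable} treats countably presented modules, Section~\ref{sec:arbitrary} arbitrary modules, and Section~\ref{sec:final} proves the theorems.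

\section{Background}\label{sec:background}

\subsection{Character modules and purity}

The functor $(-)^+$ exchanges left and right modules. Since $\mathbb Q/\mathbb Z$ is an injective cogenerator of abelian groups, a sequence is exact if and only if its dual is. For a right module $A$ and a left module $M$, the tensor--hom adjunction gives natural isomorphisms
\begin{equation}\label{eq:adj}
\operatorname{Hom}_R(A,M^+)\;\cong\;(A\otimes M)^+\;\cong\;\operatorname{Hom}_R(M,A^+).
\end{equation}

\begin{lemma}\label{lem:dual}
\begin{enumerate}
\item[(a)] If $D$ is flat, then $D^+$ is injective.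
\item[(b)] $\operatorname{Tor}_i^R(A,M)^+\cong\operatorname{Ext}^i_R(A,M^+)$ for every right module $A$ and every $i$.
\item[(c)] If $0\to N\to M\to Q\to0$ is pure exact, then $0\to Q^+\to M^+\to N^+\to0$ splits.
\item[(d)] The canonical map $\iota\colon D\to D^{++}$ is a pure monomorphism for every module $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functor $\operatorname{Hom}_R(-,D^+)\cong(-\otimes D)^+$ is exact.
(b) Apply \eqref{eq:adj} to a projective resolution of $A$; the exact functor $(-)^+$ commutes with homology.
(c) The map $N^+\otimes N\to N^+\otimes M$ is injective, so its dual $\operatorname{Hom}_R(N^+,M^+)\to\operatorname{Hom}_R(N^+,N^+)$ is onto, and the identity of $N^+$ lifts to $M^+$.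
(d) The map $\iota^+\colon D^{+++}\to D^+$ is a split epimorphism, with section the canonical map of $D^+$. Hence $(A\otimes\iota)^+=\operatorname{Hom}_R(A,\iota^+)$ is onto and $A\otimes\iota$ is injective for every $A$.
\end{proof}

We use the standard characterization of purity by lifting: \emph{a short exact sequence $0\to N\to M\to Q\to0$ is pure if and only if every map from a finitely presented module to $Q$ lifts to $M$.} Also, such a sequence is pure whenever $Q$ is flat, because $\operatorname{Tor}_1^R(A,Q)=0$.

\subsection{Finitely and countably presented modules}

A \emph{directed colimit}, or direct limit, is a colimit $\varinjlim X_t$ over a directed poset; a \emph{sequence} is a system $X_0\to X_1\to\cdots$ indexed by $\mathbb N$. A poset is \emph{$\aleph_1$-directed} if every countable subset has an upper bound. Directed colimits are exact and commute with tensor products, so they preserve flatness and commute with homology. We abbreviate ``finitely generated'', ``finitely presented'' and ``countably presented'' to f.g., f.p.\ and c.p. The following textbook facts are used throughout.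
\begin{enumerate}
\item[(F1)] Every module is a directed colimit of f.p.\ modules.
\item[(F2)] If $E$ is f.p., every map $E\to\varinjlim X_t$ factors through some $X_t$, and two maps $E\to X_t$ that agree in the colimit agree in some $X_{t'}$ with $t'\ge t$.
\item[(F3)] If $E$ is f.p., the natural map $(\prod U_t)\otimes E\to\prod(U_t\otimes E)$ is an isomorphism. (It is one for $E=R^n$, and both sides are right exact in $E$.)
\item[(F4)] (Lazard) A module $D$ is flat if and only if every map from an f.p.\ module to $D$ factors through an f.g.\ free module.
\end{enumerate}

\begin{lemma}\label{lem:cp}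
\begin{enumerate}
\item[(a)] Countable direct sums, cokernels, pushouts and colimits of sequences of c.p.\ modules are c.p.
\item[(b)] A module is c.p.\ if and only if it is the colimit of a sequence of f.p.\ modules.
\item[(c)] A c.p.\ flat module is the colimit of a sequence of f.g.\ free modules.
\item[(d)] A map $\ell\colon L\to H$ of c.p.\ modules with $H$ flat is the colimit of a sequence of maps $\ell_i\colon L_i\to R^{m_i}$ with $L_i$ f.p.
\item[(e)] Let $Z$ be c.p. Every map from $Z$ to an $\aleph_1$-directed colimit $\varinjlim X_t$ factors through some $X_t$.
\end{enumerate}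
\end{lemma}

\begin{proof}
(a) For countable direct sums, add the presentations. The cokernel of a map from a countably generated module to a c.p.\ module arises by adding countably many relations. The pushout of $X\to Y$ and $X\to Y'$ is the cokernel of a map $X\to Y\oplus Y'$, and the colimit of a sequence $(X_i)$ is the cokernel of $1-\text{shift}$ on $\bigoplus X_i$.

(b) One direction is in (a). Conversely, take generators $x_0,x_1,\dots$ and relations $r_0,r_1,\dots$, choose $n_0<n_1<\cdots$ such that $r_0,\dots,r_k$ involve only $x_0,\dots,x_{n_k}$, and let $X_k$ have generators $x_0,\dots,x_{n_k}$ and relations $r_0,\dots,r_k$.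

(c) Write $D=\varinjlim D_i$ with $D_i$ f.p. By (F4), $D_i\to D$ factors as $D_i\to P_i\to D$ with $P_i$ f.g.\ free. By (F2), $P_i\to D$ factors through some $D_j$ with $j>i$, and for $j$ large the composite $D_i\to P_i\to D_j$ is the transition map. This gives a sequence $D_{i_0}\to P_{i_0}\to D_{i_1}\to P_{i_1}\to\cdots$ whose even terms form a subsequence of $(D_i)$, so its odd terms have colimit $D$.

(d) Write $L=\varinjlim L_i$ with $L_i$ f.p.\ and $H=\varinjlim R^{p_j}$. Suppose $\ell_i\colon L_i\to R^{p_{j(i)}}$ represents $L_i\to L\to H$. By (F2), $L_{i+1}\to H$ factors through $R^{p_j}$ for some $j>j(i)$; the two resulting maps $L_i\to R^{p_j}$ agree in $H$, so they agree once $j$ is enlarged. Put $j(i+1)=j$.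

(e) Lift the images of the countably many generators of $Z$ to a common stage $X_t$. Each of the countably many relations holds at some later stage, hence all hold at a common one.
\end{proof}

\subsection{Gorenstein injective modules}

In this subsection modules are right modules and $I$ ranges over the injective ones.

\begin{lemma}\label{lem:GIchar}
A module $W$ is Gorenstein injective if and only if
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^i_R(I,W)=0$ for all $i\ge1$ and all $I$, and
\item[(b)] there is an exact sequence $\cdots\to J_1\to J_0\to W\to0$ with all $J_i$ injective that stays exact under every $\operatorname{Hom}_R(I,-)$.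
\end{enumerate}
In this case the kernel of $J_0\to W$ is Gorenstein injective.
\end{lemma}

\begin{proof}
Let $W=\ker(J^0\to J^1)$ in a complex $J$ as in the definition. The right half of $J$ is an injective resolution of $W$, and acyclicity of $\operatorname{Hom}_R(I,J)$ in positive degrees is (a). Since $\operatorname{Hom}_R(I,W)$ is the kernel of $\operatorname{Hom}_R(I,J^0)\to\operatorname{Hom}_R(I,J^1)$, the left half gives (b). Conversely, splice the sequence in (b) with an injective resolution of $W$. Both $W$ and the kernel of $J_0\to W$ are kernels in the spliced complex.
\end{proof}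

\begin{lemma}\label{lem:GI}
The class of Gorenstein injective modules contains the injective modules and is closed under products, extensions, cokernels of monomorphisms and direct summands.
\end{lemma}

\begin{proof}
An injective $W$ is a kernel in $0\to W\xrightarrow{\,1\,}W\to0$. For products, shift the complexes and take their product; products are exact and commute with $\operatorname{Hom}_R(I,-)$. Now let $0\to W'\to W\to W''\to0$ be exact.

\emph{Extensions.} Let $W'$ and $W''$ be Gorenstein injective. Then $W$ satisfies (a) of Lemma~\ref{lem:GIchar}. Take epimorphisms $J'\to W'$ and $J''\to W''$ from injective modules with Gorenstein injective kernels $K'$ and $K''$. As $\operatorname{Ext}^1_R(J'',W')=0$, the map $J''\to W''$ lifts to $W$. We obtain an epimorphism $J'\oplus J''\to W$ whose kernel $K$ is an extension $0\to K'\to K\to K''\to0$. Then $\operatorname{Ext}^1_R(I,K)=0$, so $0\to K\to J'\oplus J''\to W\to0$ stays exact under $\operatorname{Hom}_R(I,-)$. The module $K$ is again an extension of Gorenstein injective modules, so the step can be repeated, and splicing gives (b).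

\emph{Cokernels of monomorphisms.} Let $W'$ and $W$ be Gorenstein injective. Then $\operatorname{Ext}^i_R(I,W'')$ lies between $\operatorname{Ext}^i_R(I,W)=0$ and $\operatorname{Ext}^{i+1}_R(I,W')=0$, which is (a). Take an epimorphism $J\to W$ with $J$ injective and Gorenstein injective kernel $K$. The kernel $K''$ of $J\to W\to W''$ is the preimage of $W'$, so there is an exact sequence $0\to K\to K''\to W'\to0$, and $K''$ is Gorenstein injective by the previous step. Thus $0\to K''\to J\to W''\to0$ stays exact under $\operatorname{Hom}_R(I,-)$, and splicing it with a sequence (b) for $K''$ gives (b) for $W''$.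

\emph{Summands.} Let $W=A\oplus A'$ be Gorenstein injective and $Z=\prod_{\mathbb N}W\cong\prod_{\mathbb N}A\oplus\prod_{\mathbb N}A'$. Shifting the factors $A$ gives $A\oplus Z\cong Z$. So $A$ is the cokernel of the monomorphism $Z\to A\oplus Z$ between Gorenstein injective modules.
\end{proof}

\section{$\mathcal U$-monic maps and the finitely presented case}\label{sec:monic}

\subsection{Maps that are injective after tensoring}

A map $f$ is \emph{$\mathcal U$-monic} if $U\otimes f$ is injective for all $U$; the map $f$ itself need not be injective. Pure monomorphisms are $\mathcal U$-monic. A \emph{$\mathcal U$-exact flat coresolution} of $X$ is a complex $0\to X\to G^0\to G^1\to\cdots$ with all $G^i$ flat that becomes exact under every $U\otimes-$. We give up injectivity for now because the functors $U\otimes-$ preserve colimits, so that $\mathcal U$-monic maps are stable under every construction we need. The price is that these coresolutions alone say little.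

\begin{example}\label{ex:Z}
Let $R=\mathbb Z$, let $\mathcal U$ be the class of injective, that is, divisible, groups, and let $tX$ be the torsion subgroup of $X$. If $nx=0$ and $y=ny'\in U$, then $y\otimes x=y'\otimes nx=0$; so $U\otimes tX=0$ and $U\otimes X\cong U\otimes(X/tX)$. Hence every abelian group $X$ has the $\mathcal U$-exact flat coresolution $0\to X\to X/tX\to0$, while only the torsion-free ones are Gorenstein flat.
\end{example}

\begin{lemma}\label{lem:formal}
\begin{enumerate}
\item[(a)] Composites, direct sums, pushouts and directed colimits of $\mathcal U$-monic maps are $\mathcal U$-monic. A pushout of a map has the same cokernel as the map.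
\item[(b)] Let $A\xrightarrow{f}A'\xrightarrow{g}A''$ be maps with $g$ $\mathcal U$-monic. The induced map $\operatorname{coker}f\to\operatorname{coker}gf$ is $\mathcal U$-monic with cokernel $\operatorname{coker}g$.
\item[(c)] If $0\to X\to G^0\to G^1\to\cdots$ is a $\mathcal U$-exact flat coresolution, then $X\to G^0$ is $\mathcal U$-monic and its cokernel $X^1$ has the $\mathcal U$-exact flat coresolution $0\to X^1\to G^1\to G^2\to\cdots$.
\item[(d)] If $X^i\to G^i$ $(i\ge0)$ are $\mathcal U$-monic maps with $G^i$ flat and cokernel $X^{i+1}$, then the composites $G^i\to X^{i+1}\to G^{i+1}$ form a $\mathcal U$-exact flat coresolution of $X^0$.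
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functor $U\otimes-$ preserves colimits, and monomorphisms of abelian groups are stable under the four operations. The pushout of $f\colon A\to A'$ along $h\colon A\to C$ is $(A'\oplus C)/\{(fa,-ha)\}$, and dividing further by $C$ gives $A'/f(A)$.
(b) The module $A''/gf(A)$ is the pushout of $g$ along $A'\to A'/f(A)$; apply (a).
(c) We have $U\otimes X^1=\operatorname{coker}(U\otimes X\to U\otimes G^0)$. It embeds in $U\otimes G^1$ by exactness at $U\otimes G^0$, and its image is the image of $U\otimes G^0$.
(d) The sequences $0\to U\otimes X^i\to U\otimes G^i\to U\otimes X^{i+1}\to0$ are exact, and they splice.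
\end{proof}

We need a relative version of the notion. Given maps $u\colon E\to V$ and $\varepsilon\colon E\to E'$ with the same source, we say that $u$ \emph{dominates} $\varepsilon$ if
\[
\ker(U\otimes u)\subseteq\ker(U\otimes\varepsilon)\qquad\text{for all }U.
\]
Domination is transitive; $u$ dominates every composite $ku$; if $f$ is $\mathcal U$-monic, then $f\varepsilon$ dominates $\varepsilon$; and $u$ is $\mathcal U$-monic exactly when it dominates $\mathrm{id}_E$. Domination is weaker than factorization of $\varepsilon$ through $u$, but the next lemma shows that flat modules do not see the difference. This lemma and the one after it use that $\mathcal U$ contains the injective modules.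

\begin{lemma}[Extension]\label{lem:ext}
Let $u\colon E\to V$ be a map of f.p.\ modules that dominates $\varepsilon\colon E\to E'$. If $D$ is flat and $h\colon E'\to D$ is any map, there is $g\colon V\to D$ with $gu=h\varepsilon$.
\end{lemma}

\begin{proof}
We first solve the problem in $D^{++}$ and then correct the solution by purity. The module $D^+$ is injective, so $D^+\in\mathcal U$. Under the isomorphism $\operatorname{Hom}_R(-,D^{++})\cong(D^+\otimes-)^+$ of \eqref{eq:adj}, the map $\iota h\varepsilon\colon E\to D^{++}$ corresponds to a homomorphism $D^+\otimes E\to\mathbb Q/\mathbb Z$ that factors through $D^+\otimes\varepsilon$. It therefore vanishes on $\ker(D^+\otimes u)$ and defines a homomorphism on the image of $D^+\otimes u$, which extends to $D^+\otimes V$ because $\mathbb Q/\mathbb Z$ is injective. The extension corresponds to a map $g'\colon V\to D^{++}$ with $g'u=\iota h\varepsilon$.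

The composite $V\xrightarrow{g'}D^{++}\to D^{++}/D$ kills $u(E)$, so it factors through the projection $p\colon V\to V/u(E)$. Since $V/u(E)$ is f.p.\ and $D$ is pure in $D^{++}$, the induced map $V/u(E)\to D^{++}/D$ lifts to $k\colon V/u(E)\to D^{++}$. Then $g'-kp$ has image in $D$, say $g'-kp=\iota g$, and $\iota gu=g'u-kpu=\iota h\varepsilon$. As $\iota$ is injective, $gu=h\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:pure}
A $\mathcal U$-monic map $f\colon D\to Y$ with $D$ flat is a pure monomorphism.
\end{lemma}

\begin{proof}
The map $D^+\otimes f$ is injective, so its dual $\operatorname{Hom}_R(Y,D^{++})\to\operatorname{Hom}_R(D,D^{++})$ is onto, and $\iota=kf$ for some $k\colon Y\to D^{++}$. For every right module $A$ the composite $(A\otimes k)(A\otimes f)=A\otimes\iota$ is injective, hence so is $A\otimes f$.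
\end{proof}

Flatness of $D$ is needed in both lemmas: in Example~\ref{ex:Z} the map $\mathbb Z/2\to0$ is $\mathcal U$-monic, it is not injective, and the identity of $\mathbb Z/2$ does not extend along it.

\subsection{The finitely presented case}\label{sub:finite}

Let $\mathcal B_0$ be the class of f.p.\ modules that have a $\mathcal U$-exact coresolution by f.g.\ free modules. If $X$ is an f.p.\ pure quotient of a module $B$, then $\mathrm{id}_X$ lifts to $B$, so $X$ is a direct summand. The smallest instance of our problem is therefore the following.

\begin{proposition}\label{prop:finite}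
Every direct summand of a module in $\mathcal B_0$ lies in $\mathcal B_0$.
\end{proposition}

\begin{proof}
Let $B\in\mathcal B_0$ and let $g\colon X\to B$, $\pi\colon B\to X$ satisfy $\pi g=\mathrm{id}_X$. Then $X$ is f.p., because $\ker\pi$ is a summand of $B$ and so is f.g. Let $b\colon B\to F$ be the first map of the coresolution and $r\colon F\to L$ its cokernel; $L\in\mathcal B_0$ by Lemma~\ref{lem:formal}(c). The map $u=bg\colon X\to F$ is $\mathcal U$-monic. Let $q\colon F\to X^1$ be its cokernel. We cannot yet prove that $X^1\in\mathcal B_0$, but we can prove that $X^1$ satisfies the same hypothesis as $X$.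

Since $b$ dominates $\mathrm{id}_B$, Lemma~\ref{lem:ext} extends $u\pi\colon B\to F$ along $b$: there is $\varphi\colon F\to F$ with $\varphi b=u\pi$. This yields three maps.
\begin{itemize}
\item As $\varphi b(B)\subseteq u(X)$, there is $\bar\varphi\colon L\to X^1$ with $\bar\varphi r=q\varphi$.
\item As $ru=rbg=0$, there is $\bar w\colon X^1\to L$ with $\bar wq=r$.
\item As $\varphi u=\varphi bg=u\pi g=u$, there is $\delta\colon X^1\to F$ with $\delta q=\mathrm{id}_F-\varphi$.
\end{itemize}
Now $(\bar\varphi\bar w+q\delta)q=q\varphi+q-q\varphi=q$, so $\bar\varphi\bar w+q\delta=\mathrm{id}_{X^1}$. Thus $X^1$ is a direct summand of $L\oplus F\in\mathcal B_0$. Repeat the construction with $X^1$, and splice by Lemma~\ref{lem:formal}(d).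
\end{proof}

The proof has two features that persist. The property ``the identity factors through $\mathcal B_0$'' reproduces itself along the coresolution under construction, and it does so because the comparison map $\varphi$ lets us write the cokernel in terms of $L$ and a flat module. Four things go wrong in general.
\begin{enumerate}
\item[(1)] A c.p.\ pure quotient $X=\varinjlim X_i$ of $B$ need not be a summand. Each $X_i\to X$ lifts to some $g_i\colon X_i\to B$, but the lifts need not be compatible, so there is no map $bg\colon X\to F$. A flat target for $X$ must be assembled from the $bg_i$.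
\item[(2)] When $B$ and $F$ are only c.p., Lemma~\ref{lem:ext} no longer provides $\varphi$. The flat target must be enlarged until $\varphi$ exists.
\item[(3)] For modules that are not c.p., the constructions along sequences are not available, and we must reduce to c.p.\ pieces.
\item[(4)] The coresolution obtained is exact only after tensoring.
\end{enumerate}
The first two are settled in Section~\ref{sec:countable}, the third in Section~\ref{sec:arbitrary}, the fourth in Section~\ref{sec:final}.

\section{Countably presented modules}\label{sec:countable}

\subsection{Uniformity in $U$}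

An element of $U\otimes X_s$ that dies in $U\otimes\varinjlim X_t$ dies at some stage $t$, which depends on $U$ and on the element. The next lemma finds one stage that works for all of them. It is the only place where closure of $\mathcal U$ under products is used: a counterexample at every stage would assemble into a single element that never dies.

\begin{lemma}[Uniformity]\label{lem:unif}
\begin{enumerate}
\item[(a)] Let $u\colon E\to V$ be a map of f.p.\ modules, $X=\varinjlim_{t\in T}X_t$ a directed colimit, and $E\to X_s$ a map. If $u$ dominates $E\to X$, then $u$ dominates $E\to X_t$ for some $t\ge s$.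
\item[(b)] Let $X=\varinjlim X_i$ be the colimit of a sequence of f.p.\ modules, and let $u_i\colon X_i\to V_i$ be maps to f.p.\ modules such that $u_i$ dominates $X_i\to X$. After passing to a subsequence, $u_i$ dominates the transition map $X_i\to X_{i+1}$ for every $i$.
\item[(c)] Let $C=\varinjlim_{s\in S}K_s$ be a directed colimit of complexes with f.p.\ terms, and fix $j$ and $s$. If $H^j(U\otimes C)=0$ for all $U$, there is $t\ge s$ such that $H^j(U\otimes K_s)\to H^j(U\otimes K_t)$ is zero for all $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose not. For each $t\ge s$ choose $U_t\in\mathcal U$ and $z_t\in\ker(U_t\otimes u)$ with nonzero image in $U_t\otimes X_t$. Put $U=\prod_{t\ge s}U_t\in\mathcal U$. By (F3) for $E$, the family $(z_t)$ is an element $z\in U\otimes E$, and by (F3) for $V$ it lies in $\ker(U\otimes u)$. By hypothesis $z$ dies in $U\otimes X=\varinjlim U\otimes X_t$, hence in $U\otimes X_t$ for some $t\ge s$. The projection $U\to U_t$ sends $z$ to $z_t$, so $z_t$ dies in $U_t\otimes X_t$, a contradiction.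

(b) By (a), for each $i$ there is $t(i)\ge i$ such that $u_i$ dominates $X_i\to X_t$ for $t=t(i)$, hence for all $t\ge t(i)$. Choose $i_0<i_1<\cdots$ with $i_{k+1}\ge t(i_k)$.

(c) Let $u\colon K_s^j\to K_s^{j+1}$ be the differential, $X_t=\operatorname{coker}(K_t^{j-1}\to K_t^j)$ and $X=\operatorname{coker}(C^{j-1}\to C^j)=\varinjlim X_t$. The kernel of $U\otimes u$ consists of the cycles, and $U\otimes X_t$ is $U\otimes K^j_t$ modulo boundaries. A cycle in $U\otimes K_s^j$ maps to a cycle, hence a boundary, in $U\otimes C^j$; so $u$ dominates $K_s^j\to X$. By (a) it dominates $K_s^j\to X_t$ for some $t$, which is the claim.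
\end{proof}

\begin{remark}
Part (a) fails without products. Let $R=\mathbb Z$, let $p$ be a prime, and let $\mathcal U$ consist of the divisible groups and the cyclic groups of order $p^n$. Take $u\colon\mathbb Z/p\to0$ and $X_t=\mathbb Z/p^t$ $(t\ge1)$ with the inclusions, so that $X$ is a divisible torsion group. Then $U\otimes X=0$ for all $U$, but for $U=\mathbb Z/p^t$ the map $U\otimes\mathbb Z/p\to U\otimes X_t$ is the inclusion $\mathbb Z/p\to\mathbb Z/p^t$.
\end{remark}

\subsection{Pushing a pure extension into a flat module}

The following lemma is the tool for enlarging a flat module. A pure extension $Y$ of $L=\varinjlim L_i$ by $D$ splits over each $L_i$, so it is glued from the modules $D\oplus L_i$ by correction maps $L_i\to D$. If these corrections extend along maps $L_i\to R^{m_i}$, the same recipe glues the flat modules $D\oplus R^{m_i}$.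

\begin{lemma}\label{lem:lift}
Let $\ell\colon L\to H$ be $\mathcal U$-monic with $L$ c.p.\ and $H$ c.p.\ and flat, and let $0\to D\to Y\to L\to0$ be pure exact with $D$ flat. There is a commutative diagram with exact rows
\[
\begin{array}{ccccccccc}
0&\longrightarrow&D&\longrightarrow&Y&\longrightarrow&L&\longrightarrow&0\\
&&\|&&\downarrow{\scriptstyle\psi}&&\downarrow{\scriptstyle\ell}&&\\
0&\longrightarrow&D&\longrightarrow&D'&\longrightarrow&H&\longrightarrow&0
\end{array}
\]
in which $D'$ is flat, and c.p.\ if $D$ is. The map $\psi$ is $\mathcal U$-monic with cokernel $\operatorname{coker}\ell$.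
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cp}(d), $\ell$ is the colimit of maps $\ell_i\colon L_i\to R^{m_i}$ with $L_i$ f.p.\ and with transition maps $a_i\colon L_i\to L_{i+1}$, $c_i\colon R^{m_i}\to R^{m_{i+1}}$ such that $\ell_{i+1}a_i=c_i\ell_i$. The map $\ell_i$ dominates $L_i\to R^{m_i}\to H$, which equals $L_i\to L\xrightarrow{\ell}H$ and so dominates $L_i\to L$. By Lemma~\ref{lem:unif}(b) we may assume that $\ell_i$ dominates $a_i$ for all $i$.

Regard $D$ as a submodule of $Y$. By purity, each $L_i\to L$ lifts to some $\mu_i\colon L_i\to Y$, and $\mu_i-\mu_{i+1}a_i$ has image in $D$. To apply Lemma~\ref{lem:ext} we need corrections that factor through $a_i$, so we replace $\mu_i$ by $\lambda_i=\mu_{i+1}a_i$, which is also a lift of $L_i\to L$. Then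
\[
\delta_i:=\lambda_i-\lambda_{i+1}a_i=(\mu_{i+1}-\mu_{i+2}a_{i+1})\,a_i\colon L_i\to D .
\]
Lemma~\ref{lem:ext}, with $u=\ell_i$, $\varepsilon=a_i$ and $h=\mu_{i+1}-\mu_{i+2}a_{i+1}$, gives $\eta_i\colon R^{m_i}\to D$ with $\eta_i\ell_i=\delta_i$.

Consider the sequence of modules $D\oplus L_i$ with transition maps $(d,x)\mapsto(d+\delta_ix,a_ix)$. The maps $D\oplus L_i\to Y$, $(d,x)\mapsto d+\lambda_ix$, are compatible, because $\delta_i+\lambda_{i+1}a_i=\lambda_i$. The colimit of the exact sequences $0\to D\to D\oplus L_i\to L_i\to0$ is an exact sequence $0\to D\to\varinjlim(D\oplus L_i)\to L\to0$, which maps to $0\to D\to Y\to L\to0$ by the identity at both ends. By the five lemma, $Y\cong\varinjlim(D\oplus L_i)$.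

Let $D'=\varinjlim(D\oplus R^{m_i})$ with transition maps $(d,y)\mapsto(d+\eta_iy,c_iy)$. It is a colimit of a sequence of flat modules, which are c.p.\ if $D$ is, and it sits in an exact sequence $0\to D\to D'\to H\to0$. The maps $\mathrm{id}_D\oplus\ell_i$ are compatible with the transitions: both routes send $(d,x)$ to $(d+\delta_ix,\ell_{i+1}a_ix)=(d+\eta_i\ell_ix,c_i\ell_ix)$. Their colimit is $\psi$.

The snake lemma gives $\operatorname{coker}\psi\cong\operatorname{coker}\ell$. Both rows are pure, the second because $H$ is flat, so they stay exact under $U\otimes-$; as $U\otimes\ell$ is injective, the snake lemma shows that $U\otimes\psi$ is injective.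
\end{proof}

Countability enters exactly here. Along a sequence the maps $\eta_i$ may be chosen independently of one another. Over a general directed poset one would need maps $\eta_{st}$ for all $s\le t$ that compose correctly, and Lemma~\ref{lem:ext} gives no control over that.

\subsection{The classes $\mathcal B$ and $\mathcal E$}

The class $\mathcal B$ of the introduction consists of the c.p.\ modules with a $\mathcal U$-exact coresolution by c.p.\ flat modules. It contains the c.p.\ flat modules and is closed under countable direct sums. Lemma~\ref{lem:formal}(c),(d) and Lemma~\ref{lem:cp}(a) give two rules.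
\begin{enumerate}
\item[(B1)] Every $Z\in\mathcal B$ has a $\mathcal U$-monic map to a c.p.\ flat module with cokernel in $\mathcal B$.
\item[(B2)] (Coinduction) If $\mathcal X$ is a class of c.p.\ modules such that every $X\in\mathcal X$ has a $\mathcal U$-monic map to a c.p.\ flat module with cokernel in $\mathcal X$, then $\mathcal X\subseteq\mathcal B$.
\end{enumerate}

\begin{definition}
Let $\mathcal E$ be the class of modules $X$ such that every map from an f.p.\ module to $X$ factors through a module in $\mathcal B$.
\end{definition}

This is condition (iii) of Theorem~\ref{thm:general}(3). It is modeled on (F4), with $\mathcal B$ in place of the f.g.\ free modules.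

\begin{lemma}\label{lem:Eclosure}
The class $\mathcal E$ contains $\mathcal B$ and is closed under directed colimits, direct sums and pure quotients.
\end{lemma}

\begin{proof}
The inclusion $\mathcal B\subseteq\mathcal E$ is immediate, and closure under directed colimits follows from (F2). A map $E\to X\oplus X'$ whose components factor through $B$ and $B'$ factors through $B\oplus B'$; an arbitrary direct sum is the directed colimit of its finite subsums. If $Q$ is a pure quotient of $M\in\mathcal E$, a map from an f.p.\ module to $Q$ lifts to $M$ and so factors through a module in $\mathcal B$.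
\end{proof}

We now prove the countable analog of Proposition~\ref{prop:finite}.

\begin{proposition}\label{prop:cp}
Every c.p.\ module in $\mathcal E$ lies in $\mathcal B$.
\end{proposition}

\begin{proof}
We apply (B2) to the class $\mathcal X$ of c.p.\ modules in $\mathcal E$. Let $X\in\mathcal X$, and write $X=\varinjlim X_i$ with $X_i$ f.p., transition maps $x_i\colon X_i\to X_{i+1}$ and canonical maps $\xi_i\colon X_i\to X$. Each $\xi_i$ factors through some $B_i\in\mathcal B$. With $B=\bigoplus B_i\in\mathcal B$ we get maps $\pi\colon B\to X$ and $g_i\colon X_i\to B$ with $\pi g_i=\xi_i$. By (B1) choose a $\mathcal U$-monic map $b\colon B\to F$ with $F$ c.p.\ and flat and with cokernel $r\colon F\to L$, $L\in\mathcal B$.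

\emph{Step 1: a $\mathcal U$-monic map from $X$ to a flat module.} The maps $bg_i\colon X_i\to F$ need not be compatible. We replace $F$ by finite free approximations and connect these by new maps. By (F4), $bg_i=w_iu_i$ with $u_i\colon X_i\to R^{n_i}$ and $w_i\colon R^{n_i}\to F$. Now $u_i$ dominates $bg_i$, which dominates $g_i$ as $b$ is $\mathcal U$-monic, and $g_i$ dominates $\pi g_i=\xi_i$. So $u_i$ dominates $\xi_i$, and by Lemma~\ref{lem:unif}(b) we may assume that $u_i$ dominates $x_i$. Lemma~\ref{lem:ext}, with $\varepsilon=x_i$ and $h=u_{i+1}$, gives $\alpha_i\colon R^{n_i}\to R^{n_{i+1}}$ with $\alpha_iu_i=u_{i+1}x_i$. Let $G=\varinjlim(R^{n_i},\alpha_i)$, a c.p.\ flat module, and $u=\varinjlim u_i\colon X\to G$.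

The map $u$ is $\mathcal U$-monic. Indeed, let $z\in U\otimes X_i$ represent an element of $\ker(U\otimes u)$. Then $(U\otimes u_i)z$ dies in some $U\otimes R^{n_j}$ with $j\ge i$, so the image of $z$ in $U\otimes X_j$ lies in $\ker(U\otimes u_j)\subseteq\ker(U\otimes\xi_j)$, and $z$ represents $0$.

\emph{Step 2: the comparison map.} As in Proposition~\ref{prop:finite} we want to extend $u\pi\colon B\to G$ along $b$. Let $Y$ be the pushout of $b$ along $u\pi$. The map $G\to Y$ is $\mathcal U$-monic with cokernel $L$, so $0\to G\to Y\to L\to0$ is pure exact by Lemma~\ref{lem:pure}. An extension $F\to G$ of $u\pi$ is the same as a splitting of this sequence, and since $L$ need not be f.p., purity does not provide one. Instead, choose by (B1) a $\mathcal U$-monic map $L\to H$ with $H$ c.p.\ and flat. Lemma~\ref{lem:lift} gives an exact sequence $0\to G\xrightarrow{\,\nu\,}G'\to H\to0$ with $G'$ c.p.\ and flat, and a map $\psi\colon Y\to G'$ that restricts to $\nu$ on $G$. Put $u'=\nu u\colon X\to G'$, and let $\varphi$ be the composite $F\to Y\xrightarrow{\psi}G'$. Since the pushout square commutes, $\varphi b=\nu u\pi=u'\pi$. The map $\nu$ is pure because $H$ is flat,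 so $u'$ is $\mathcal U$-monic. Let $q\colon G'\to X'$ be the cokernel of $u'$; the module $X'$ is c.p. As $\varphi b(B)\subseteq u'(X)$, there is $\bar\varphi\colon L\to X'$ with $\bar\varphi r=q\varphi$.

\emph{Step 3: $X'\in\mathcal E$.} We show that every map $e\colon E\to X'$ with $E$ f.p.\ factors through $(\bar\varphi,q)\colon L\oplus G'\to X'$; this suffices, since $L\oplus G'\in\mathcal B$. Let $q_i\colon R^{n_i}\to X_i^1$ be the cokernel of $u_i$, so that $X^1:=G/u(X)=\varinjlim X_i^1$. Since $X'=G'/\nu u(X)$ and $G'/\nu(G)=H$, there is an exact sequence $0\to X^1\to X'\xrightarrow{\,p\,}H\to0$. Let $\rho_i\colon X_i^1\to X^1\subseteq X'$ and $\gamma_i\colon R^{n_i}\to G\xrightarrow{\nu}G'$ be the canonical maps; then $\rho_iq_i=q\gamma_i$.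

First we treat $\rho_i$ by the computation of the finite case. As $rw_iu_i=rbg_i=0$, there is $\bar w_i\colon X_i^1\to L$ with $\bar w_iq_i=rw_i$. As
\[
\gamma_iu_i=u'\xi_i=u'\pi g_i=\varphi bg_i=\varphi w_iu_i,
\]
there is $\delta_i\colon X_i^1\to G'$ with $\delta_iq_i=\gamma_i-\varphi w_i$. Then
\[
(\bar\varphi\bar w_i+q\delta_i)q_i=q\varphi w_i+q\gamma_i-q\varphi w_i=\rho_iq_i,
\qquad\text{so}\qquad \rho_i=\bar\varphi\bar w_i+q\delta_i .
\]

Now take $e\colon E\to X'$. As $H$ is flat, $pe=\beta\theta$ with $\theta\colon E\to R^h$ and $\beta\colon R^h\to H$. Lift $\beta$ along the epimorphism $pq\colon G'\to H$ to $\beta'\colon R^h\to G'$. Then $e-q\beta'\theta$ has image in $X^1$, so by (F2) it equals $\rho_ie'$ for some $i$ and some $e'\colon E\to X^1_i$. Therefore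
\[
e=\bar\varphi\,(\bar w_ie')+q\,(\delta_ie'+\beta'\theta).
\]
Thus $X'\in\mathcal X$, and $u'\colon X\to G'$ is the map required by (B2).
\end{proof}

We also need closure of $\mathcal B$ under extensions in the $\mathcal U$-monic sense. The proof is a horseshoe construction. In the usual dual horseshoe lemma the middle term is a direct sum, because the left term is injective. Here the left term $G$ is flat, the extension is only pure, and Lemma~\ref{lem:lift} supplies the middle term.

\begin{lemma}\label{lem:horseshoe}
Let $X\to Y$ be $\mathcal U$-monic with cokernel $L$. If $Y$ is c.p.\ and $X,L\in\mathcal B$, then $Y\in\mathcal B$.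
\end{lemma}

\begin{proof}
We apply (B2) to the class $\mathcal X$ of all such $Y$. By (B1) choose $\mathcal U$-monic maps $X\to G$ and $L\to H$ with $G,H$ c.p.\ and flat and with cokernels $X^1,L^1\in\mathcal B$. Let $Y_1$ be the pushout of $X\to Y$ and $X\to G$. Then $Y\to Y_1$ is $\mathcal U$-monic with cokernel $X^1$, and $G\to Y_1$ is $\mathcal U$-monic with cokernel $L$. By Lemma~\ref{lem:pure}, $0\to G\to Y_1\to L\to0$ is pure exact, and Lemma~\ref{lem:lift} gives a $\mathcal U$-monic map $Y_1\to G'$ with cokernel $L^1$ and $G'$ c.p.\ and flat. The composite $Y\to Y_1\to G'$ is $\mathcal U$-monic, and its cokernel $Y^1$ is c.p. By Lemma~\ref{lem:formal}(b), $X^1\to Y^1$ is $\mathcal U$-monic with cokernel $L^1$. So $Y^1\in\mathcal X$.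
\end{proof}

\section{Arbitrary modules}\label{sec:arbitrary}

\subsection{Countable subsystems}

To transfer the results of Section~\ref{sec:countable}, we write a module as a directed colimit of f.p.\ modules and group these into countable subsystems. A property that holds in the full colimit holds, for each index $s$, ``countably many indices later''; a countable subsystem that contains these witnesses for each of its own indices inherits the property.

Let $S$ be a directed poset and $\Lambda$ the set of nonempty countable directed subsets of $S$, ordered by inclusion. For a system $(K_s)_{s\in S}$ of modules, of maps or of complexes, and for $\sigma\in\Lambda$, put $K_\sigma=\varinjlim_{s\in\sigma}K_s$. If $T$ is a function that assigns to each $s\in S$ a countable subset $T(s)\subseteq S$, we call $\sigma\in\Lambda$ \emph{$T$-closed} if $T(s)\subseteq\sigma$ for all $s\in\sigma$.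

\begin{lemma}\label{lem:closing}
\begin{enumerate}
\item[(a)] Every countable subset of $S$ is contained in some $\sigma\in\Lambda$. Hence $\Lambda$ is $\aleph_1$-directed.
\item[(b)] $\varinjlim_SK_s=\varinjlim_{\sigma\in\Lambda'}K_\sigma$ for every cofinal subset $\Lambda'\subseteq\Lambda$.
\item[(c)] If all $K_s$ are f.p.\ modules, every $K_\sigma$ is c.p.
\item[(d)] For every $T$, the $T$-closed sets are cofinal in $\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix an upper bound $m(s,s')$ for each pair in $S$. The closure under $m$ of a nonempty countable set is countable and directed. Apply this to the union of countably many members of $\Lambda$.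

(b) A cofinal subset of a directed poset is directed and gives the same colimit, so let $\Lambda'=\Lambda$. The map $\varinjlim_\Lambda K_\sigma\to\varinjlim_SK_s$ is onto because $K_{\{s\}}=K_s$. If an element of $K_\sigma$, represented in $K_s$ with $s\in\sigma$, dies in $\varinjlim_SK_s$, then it dies in some $K_t$ with $t\ge s$, hence in $K_\tau$ for any $\tau\supseteq\sigma\cup\{t\}$.

(c) Enumerate $\sigma=\{s_0,s_1,\dots\}$ and choose $t_0=s_0$ and $t_{n+1}\in\sigma$ above $t_n$ and $s_{n+1}$. Then $K_\sigma=\varinjlim K_{t_n}$, and Lemma~\ref{lem:cp}(b) applies.

(d) Given $\sigma_0\in\Lambda$, choose by (a) sets $\sigma_{n+1}\in\Lambda$ containing $\sigma_n$ and $T(s)$ for all $s\in\sigma_n$. The union $\bigcup\sigma_n$ is countable, directed and $T$-closed.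
\end{proof}

If $T_1,T_2,T_3$ are three such functions, a set that is closed for $s\mapsto T_1(s)\cup T_2(s)\cup T_3(s)$ is closed for each of them. So finitely many closure conditions can be imposed at once.

\begin{lemma}\label{lem:club}
Let $X=\varinjlim_SX_s\in\mathcal E$ with all $X_s$ f.p. There is a function $T$ such that $X_\sigma\in\mathcal B$ for every $T$-closed $\sigma$.
\end{lemma}

\begin{proof}
Fix $s$. The map $X_s\to X$ factors as $X_s\to B_s\to X$ with $B_s\in\mathcal B$. Since $B_s$ is c.p.\ and $X=\varinjlim_\Lambda X_\tau$ is $\aleph_1$-directed, $B_s\to X$ factors through some $X_\tau$ with $s\in\tau$, by Lemma~\ref{lem:cp}(e). The composite $X_s\to B_s\to X_\tau$ and the canonical map $X_s\to X_\tau$ agree in $X$, so by (F2) they are equal once $\tau$ is enlarged. Let $T(s)=\tau$. If $\sigma$ is $T$-closed, a map from an f.p.\ module to $X_\sigma$ factors through $X_s\to X_{T(s)}\to X_\sigma$ for some $s\in\sigma$, hence through $B_s$. So $X_\sigma\in\mathcal E$. It is c.p., so $X_\sigma\in\mathcal B$ by Proposition~\ref{prop:cp}.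
\end{proof}

\begin{proposition}\label{prop:ext}
Let $f\colon X\to Y$ be $\mathcal U$-monic with cokernel $L$. If $X,L\in\mathcal E$, then $Y\in\mathcal E$.
\end{proposition}

\begin{proof}
We first approximate $f$ by maps of f.p.\ modules. Let $\Gamma$ be the ring of lower triangular $2\times2$ matrices over $R$, with matrix units $e_{11},e_{21},e_{22}$. A left $\Gamma$-module $W$ is the same as a map of $R$-modules, namely multiplication by $e_{21}$ from $e_{11}W$ to $e_{22}W$, and colimits are computed in each component. The module $\Gamma=\Gamma e_{11}\oplus\Gamma e_{22}$ corresponds to $(R\xrightarrow{1}R)\oplus(0\to R)$, whose components are f.g.\ free, so an f.p.\ $\Gamma$-module has f.p.\ components. By (F1) for $\Gamma$, $f=\varinjlim_S(f_s\colon X_s\to Y_s)$ with $S$ a directed poset and $X_s,Y_s$ f.p. Then $L=\varinjlim_SL_s$ with $L_s=\operatorname{coker}f_s$ f.p., and $L_\sigma=\operatorname{coker}f_\sigma$.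

The map $f_s$ dominates $X_s\to Y_s\to Y$, which equals $X_s\to X\xrightarrow{f}Y$ and so dominates $X_s\to X$. By Lemma~\ref{lem:unif}(a), $f_s$ dominates $X_s\to X_{t(s)}$ for some $t(s)\ge s$. If $\sigma$ is closed for $s\mapsto\{t(s)\}$, then $f_\sigma$ is $\mathcal U$-monic: an element of $\ker(U\otimes f_\sigma)$ is represented by an element of $\ker(U\otimes f_s)$ for some $s\in\sigma$, which dies in $U\otimes X_{t(s)}$, and $t(s)\in\sigma$.

Let $\sigma$ be closed for this function and for the functions that Lemma~\ref{lem:club} gives for $X$ and for $L$. Then $f_\sigma\colon X_\sigma\to Y_\sigma$ is $\mathcal U$-monic, $X_\sigma$ and $L_\sigma$ lie in $\mathcal B$, and $Y_\sigma$ is c.p. Hence $Y_\sigma\in\mathcal B$ by Lemma~\ref{lem:horseshoe}. These $\sigma$ are cofinal in $\Lambda$, so $Y$ is a directed colimit of modules in $\mathcal B$, and $Y\in\mathcal E$.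
\end{proof}

\subsection{From the local condition to a coresolution}

By (F4), a module in $\mathcal E$ is flat as soon as every map to it from a module $Z\in\mathcal B$ extends along the first map $Z\to V$ of a coresolution of $Z$. We force all these extensions by pushouts, and Proposition~\ref{prop:ext} keeps the construction inside $\mathcal E$.

\begin{proposition}\label{prop:cores}
Every $X\in\mathcal E$ has a $\mathcal U$-monic map $X\to F$ with $F$ flat and cokernel in $\mathcal E$. Hence every $X\in\mathcal E$ has a $\mathcal U$-exact flat coresolution.
\end{proposition}

\begin{proof}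
Consider the $\mathcal U$-monic maps $v\colon Z\to V$ with $Z\in\mathcal B$, $V$ c.p.\ and flat, and $\operatorname{coker}v\in\mathcal B$. Every c.p.\ module is a quotient of $R^{(\mathbb N)}$, so there is a set $\mathcal S$ containing one such map from each isomorphism class. Put $X_0=X$. Given $X_n$, let $j$ run over all pairs consisting of a map $v_j\colon Z_j\to V_j$ in $\mathcal S$ and a map $Z_j\to X_n$, and let $X_n\to X_{n+1}$ be the pushout of $\bigoplus_jv_j$ along $\bigoplus_jZ_j\to X_n$. This map is $\mathcal U$-monic with cokernel $L_n=\bigoplus_j\operatorname{coker}v_j\in\mathcal E$. Let $C_n=\operatorname{coker}(X\to X_n)$. By Lemma~\ref{lem:formal}(b), $C_n\to C_{n+1}$ is $\mathcal U$-monic with cokernel $L_n$. Starting from $X_0=X$ and $C_0=0$, Proposition~\ref{prop:ext} shows by induction that $X_n,C_n\in\mathcal E$. Let $F=\varinjlim X_n$. The map $X\to F$ is $\mathcal U$-monic, and its cokernel $\varinjlim C_n$ lies in $\mathcal E$.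

To see that $F$ is flat, take $E\to F$ with $E$ f.p. It factors through some $X_n$, and $E\to X_n$ factors as $E\to Z\to X_n$ with $Z\in\mathcal B$. By (B1), after replacing $Z$ by an isomorphic copy, there is a map $v\colon Z\to V$ in $\mathcal S$. By construction $Z\to X_n\to X_{n+1}$ extends along $v$. So $E\to F$ factors through the flat module $V$, hence through an f.g.\ free module, and $F$ is flat by (F4). For the last claim, repeat with the cokernel and apply Lemma~\ref{lem:formal}(d).
\end{proof}

\subsection{From a coresolution to the local condition}

Conversely, let $M$ have a $\mathcal U$-exact flat coresolution. To find modules of $\mathcal B$ that approximate $M$, we approximate the whole complex at once by complexes that are f.g.\ free in degrees $\ge0$, so that countable subsystems have c.p.\ flat terms; Lemma~\ref{lem:unif}(c) then selects the subsystems that are $\mathcal U$-exact.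

Let $\mathcal K$ be the category of complexes $K$ concentrated in degrees $\ge-1$ with $K^{-1}$ f.p.\ and $K^j$ f.g.\ free for $j\ge0$. The first part of the next lemma is (F4) for complexes; it is proved degree by degree, starting from the bottom.

\begin{lemma}\label{lem:complexes}
Let $C$ be a complex concentrated in degrees $\ge-1$ with $C^j$ flat for $j\ge0$.
\begin{enumerate}
\item[(a)] Every chain map $\kappa\colon T\to C$, with $T$ concentrated in degrees $\ge-1$ and all $T^j$ f.p., factors as $T\xrightarrow{\tau}K\xrightarrow{\kappa'}C$ with $K\in\mathcal K$.
\item[(b)] $C=\varinjlim_{s\in S}K_s$ for a directed poset $S$ and complexes $K_s\in\mathcal K$.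
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $K^{-2}=0$, $K^{-1}=T^{-1}$, and let $\tau=\mathrm{id}$ and $\kappa'=\kappa$ in degree $-1$. Let $j\ge0$ and suppose that $K$, $\tau$, $\kappa'$ are constructed in degrees $<j$. The module $K^j$ must receive maps from $T^j$ and $K^{j-1}$ subject to $\tau d=d\tau$ and $d^2=0$; the universal such module is
\[
W=(T^j\oplus K^{j-1})\big/\{(dt,\,-\tau t+dk): t\in T^{j-1},\ k\in K^{j-2}\},
\]
which is f.p. The map $W\to C^j$, $(x,y)\mapsto\kappa x+d\kappa'y$, is well defined, since
\[
\kappa dt-d\kappa'\tau t+d\kappa'dk=d\kappa t-d\kappa t+dd\kappa'k=0 .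
\]
As $C^j$ is flat, it factors as $W\to K^j\xrightarrow{\kappa'}C^j$ with $K^j$ f.g.\ free. Define $d\colon K^{j-1}\to W\to K^j$ and $\tau\colon T^j\to W\to K^j$. In $W$ we have $(0,dk)=0$ and $(dt,0)=(0,\tau t)$, so $d^2=0$ and $\tau d=d\tau$. The formula for $W\to C^j$ gives $\kappa'\tau=\kappa$ and $\kappa'd=d\kappa'$.

(b) Let $\mathcal K/C$ be the category of pairs $(K,K\to C)$ with $K\in\mathcal K$, whose morphisms are the chain maps commuting with the maps to $C$. It is essentially small. It is also \emph{filtered}: it is nonempty, any two objects map to a third, and any two parallel morphisms are equalized by a further morphism. Indeed, $0\in\mathcal K$; the objects $K$ and $K'$ map to $K\oplus K'$; and for parallel $\alpha,\beta\colon K\to K'$, the complex $K'/(\alpha-\beta)K$ has f.p.\ terms and maps to $C$, so (a) gives a morphism $K'\to K'/(\alpha-\beta)K\to K''$ that equalizes $\alpha$ and $\beta$.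

The canonical map from the colimit of the $K$ over $\mathcal K/C$ to $C$ is an isomorphism. It is onto, because $x\in C^j$ is in the image of the chain map from $R\xrightarrow{1}R$, placed in degrees $j$ and $j+1$, that sends the generators to $x$ and $dx$. It is injective: every element of a filtered colimit is represented by some $y\in K^j$, and if $y$ maps to $0$ in $C^j$, then $K\to C$ factors through the quotient of $K$ by the subcomplex generated by $y$ and $dy$, so (a) gives a morphism $K\to K'$ in $\mathcal K/C$ that kills $y$. Finally, every small filtered category admits a cofinal functor from a directed poset \cite[Theorem~1.5]{AR}, and restriction along a cofinal functor does not change colimits.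
\end{proof}

\begin{proposition}\label{prop:local}
If $M$ has a $\mathcal U$-exact flat coresolution, then $M\in\mathcal E$.
\end{proposition}

\begin{proof}
Regard the coresolution as a complex $C$ with $C^{-1}=M$, and write $C=\varinjlim_SK_s$ as in Lemma~\ref{lem:complexes}(b). Since $H^j(U\otimes C)=0$ for all $j$ and $U$, Lemma~\ref{lem:unif}(c) gives, for all $s\in S$ and $j\ge-1$, an index $t(s,j)\ge s$ such that $H^j(U\otimes K_s)\to H^j(U\otimes K_{t(s,j)})$ is zero for all $U$. Let $T(s)=\{t(s,j):j\ge-1\}$. If $\sigma$ is $T$-closed, then $H^j(U\otimes K_\sigma)=\varinjlim_{s\in\sigma}H^j(U\otimes K_s)=0$ for all $j$ and $U$. Moreover $K_\sigma^{-1}$ is c.p., and $K_\sigma^j$ is c.p.\ and flat for $j\ge0$. So $K_\sigma^{-1}\in\mathcal B$. By Lemma~\ref{lem:closing}, $M$ is the directed colimit of these $K^{-1}_\sigma$, and $M\in\mathcal E$.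
\end{proof}

We now have two descriptions of one class. The local description passes to pure quotients; the description by coresolutions passes backward along $\mathcal U$-monic maps. Together they give pure submodules.

\begin{corollary}\label{cor:E}
\begin{enumerate}
\item[(a)] $\mathcal E$ is the class of modules that have a $\mathcal U$-exact flat coresolution.
\item[(b)] Let $X\to Y$ be $\mathcal U$-monic with cokernel $L$. If $Y,L\in\mathcal E$, then $X\in\mathcal E$.
\item[(c)] $\mathcal E$ is closed under pure submodules and pure quotients.
\end{enumerate}
\end{corollary}

\begin{proof}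
(a) This is Propositions~\ref{prop:cores} and~\ref{prop:local}.

(b) Choose a $\mathcal U$-monic map $Y\to F$ with $F$ flat and cokernel $Y^1\in\mathcal E$. The composite $X\to Y\to F$ is $\mathcal U$-monic; let $C$ be its cokernel. By Lemma~\ref{lem:formal}(b), $L\to C$ is $\mathcal U$-monic with cokernel $Y^1$, so $C\in\mathcal E$ by Proposition~\ref{prop:ext}. Splicing $X\to F\to C$ with a $\mathcal U$-exact flat coresolution of $C$ gives one for $X$, and (a) applies.

(c) Let $N\subseteq M$ be pure with $M\in\mathcal E$. Then $M/N\in\mathcal E$ by Lemma~\ref{lem:Eclosure}, and $N\in\mathcal E$ by (b).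
\end{proof}

\section{From $\mathcal E$ to Gorenstein flat modules}\label{sec:final}

By Example~\ref{ex:Z} and Corollary~\ref{cor:E}(a), every abelian group lies in $\mathcal E$ when $R=\mathbb Z$ and $\mathcal U$ is the class of injectives, so membership in $\mathcal E$ is not enough. The missing piece is injectivity of the maps $X\to F$. Dually we need $F^+\to X^+$ to be onto. A $\mathcal U$-monic map has the property that maps from injective modules to $X^+$ lift to $F^+$, and a Gorenstein injective module is a quotient of an injective one; these two facts give surjectivity.

\begin{proof}[Proof of Theorem~\ref{thm:general}(3)]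
Let $X=\operatorname{coker}(F^{-2}\to F^{-1})$ with $F$ as in the definition of $\mathcal{GF}_{\mathcal U}$. Then $F^+$ is an acyclic complex of injective modules in which $X^+$ is a kernel, and $\operatorname{Hom}_R(I,F^+)\cong(I\otimes F)^+$ is acyclic for $I$ injective, since $I\in\mathcal U$. This is (i). The left half of $F$ is a flat resolution of $X$ that stays exact under $U\otimes-$, which is (ii). The group $U\otimes X$ is the cokernel of $U\otimes F^{-2}\to U\otimes F^{-1}$, so by acyclicity of $U\otimes F$ it maps isomorphically onto the kernel of $U\otimes F^0\to U\otimes F^1$. Thus $0\to X\to F^0\to F^1\to\cdots$ is a $\mathcal U$-exact flat coresolution, and (iii) holds by Proposition~\ref{prop:local}.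

Conversely, let $X$ satisfy (i)--(iii). By Proposition~\ref{prop:cores} there is a $\mathcal U$-monic map $x\colon X\to F$ with $F$ flat and $X^1=\operatorname{coker}x\in\mathcal E$. We show that $x$ is injective and that $X^1$ satisfies (i) and (ii).

By Lemma~\ref{lem:GIchar} there is an epimorphism $\omega\colon J\to X^+$ with $J$ injective and Gorenstein injective kernel $K$, such that every map from an injective module to $X^+$ lifts along $\omega$. The map $x^+\colon F^+\to X^+$ has the same lifting property: for $I$ injective, $I\otimes x$ is injective, so its dual $\operatorname{Hom}_R(I,F^+)\to\operatorname{Hom}_R(I,X^+)$ is onto. In particular $\omega=x^+\omega'$ for some $\omega'\colon J\to F^+$. Hence $x^+$ is onto, $x$ is injective, and $0\to(X^1)^+\to F^+\to X^+\to0$ is exact.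

Let $P=\{(a,y)\in F^+\oplus J: x^+a=\omega y\}$ be the pullback. The projection $P\to J$ has kernel $(X^1)^+$ and is split by $y\mapsto(\omega'y,y)$. As $F^+$ is injective, $x^+=\omega\chi$ for some $\chi\colon F^+\to J$; the projection $P\to F^+$ has kernel $K$ and is split by $a\mapsto(a,\chi a)$. So
\[
(X^1)^+\oplus J\;\cong\;P\;\cong\;K\oplus F^+ .
\]
The right side is Gorenstein injective, and hence so is $(X^1)^+$, by Lemma~\ref{lem:GI}. Since $F$ is flat, the long exact sequence of $0\to X\to F\to X^1\to0$ gives $\operatorname{Tor}_1^R(U,X^1)=\ker(U\otimes x)=0$ and $\operatorname{Tor}^R_{i+1}(U,X^1)\cong\operatorname{Tor}^R_i(U,X)=0$ for $i\ge1$.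

So $X^1$ satisfies (i)--(iii), and iteration produces an exact sequence $0\to X\to F^0\to F^1\to\cdots$ with flat $F^i$ that stays exact under every $U\otimes-$. A projective resolution $\cdots\to P_1\to P_0\to X\to0$ stays exact under $U\otimes-$ by (ii). Splicing the two gives an acyclic complex of flat modules, acyclic under every $U\otimes-$, in which $X=\operatorname{coker}(P_1\to P_0)$.

If $\mathcal U$ is the class of injective modules and (i) holds, then $\operatorname{Tor}_i^R(I,X)^+\cong\operatorname{Ext}_R^i(I,X^+)=0$ for $i\ge1$, by Lemmas~\ref{lem:dual}(b) and~\ref{lem:GIchar}. This is (ii).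
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1) and (2)]
We check conditions (i)--(iii) of part (3) in each case.

\emph{Pure submodules and pure quotients.} Let $0\to N\to M\to Q\to0$ be pure exact with $M\in\mathcal{GF}_{\mathcal U}$. By Lemma~\ref{lem:dual}(c), $M^+\cong N^+\oplus Q^+$. So $N^+$ and $Q^+$ are Gorenstein injective by Lemma~\ref{lem:GI}. For $i\ge1$, Lemma~\ref{lem:dual}(b) gives
\[
\operatorname{Tor}^R_i(U,N)^+\oplus\operatorname{Tor}^R_i(U,Q)^+\cong\operatorname{Ext}_R^i(U,M^+)\cong\operatorname{Tor}^R_i(U,M)^+=0 .
\]
Finally, $N,Q\in\mathcal E$ by Corollary~\ref{cor:E}(c). Hence $N,Q\in\mathcal{GF}_{\mathcal U}$, which is ``only if'' in (1).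

For the next two cases let $0\to X\to Y\to Z\to0$ be exact with $Z\in\mathcal{GF}_{\mathcal U}$. Then $\operatorname{Tor}^R_1(U,Z)=0$, so $X\to Y$ is $\mathcal U$-monic with cokernel $Z\in\mathcal E$. Also $0\to Z^+\to Y^+\to X^+\to0$ is exact, and $\operatorname{Tor}^R_i(U,X)\cong\operatorname{Tor}^R_i(U,Y)$ for $i\ge1$, because $\operatorname{Tor}^R_{i+1}(U,Z)=\operatorname{Tor}^R_i(U,Z)=0$. Thus (ii) holds for $X$ if and only if it holds for $Y$.

\emph{Extensions.} If $X\in\mathcal{GF}_{\mathcal U}$, then $Y^+$ is an extension of Gorenstein injective modules, and $Y\in\mathcal E$ by Proposition~\ref{prop:ext}. So $Y\in\mathcal{GF}_{\mathcal U}$. This also gives ``if'' in (1).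

\emph{Kernels of epimorphisms.} If $Y\in\mathcal{GF}_{\mathcal U}$, then $X^+$ is the cokernel of a monomorphism of Gorenstein injective modules, and $X\in\mathcal E$ by Corollary~\ref{cor:E}(b). So $X\in\mathcal{GF}_{\mathcal U}$.

\emph{Sums, summands and limits.} For a direct sum, shift the defining complexes so that the modules occur in the same degree, and add them. Direct summands are pure submodules. A direct limit $\varinjlim X_t$ is a pure quotient of $\bigoplus X_t$, because by (F2) a map from an f.p.\ module to $\varinjlim X_t$ factors through some $X_t$ and so lifts to the sum.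
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The class of injective right modules is closed under isomorphisms and products, so it is an admissible $\mathcal U$, and for it $\mathcal{GF}_{\mathcal U}$ is the class of Gorenstein flat modules. Apply Theorem~\ref{thm:general}(1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AR}
Ad\'amek and Rosick\'y, \emph{Locally Presentable and Accessible Categories}.

\bibitem{ER}
Ioannis Emmanouil and Wei Ren, \emph{On certain classes of modules over group algebras}, arXiv:2503.04864 (2025).

\end{thebibliography}
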